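
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Graphs of bounded algebraic co-rank have finitely many\\ minimal forbidden induced subgraphs}


\begin{abstract}
The algebraic co-rank $\gamma(G)$ of a graph $G$ is the number of its trivial critical ideals. Let $\Gamma_{\le k}$ be the class of connected simple graphs $G$ with $\gamma(G)\le k$. We prove the conjecture, from a paper of Alfaro and Valencia, that for every $k$ the class $\Gamma_{\le k}$ has only finitely many minimal forbidden induced subgraphs; in fact each of them has at most $2^{k+1}$ vertices. The proof reads $\gamma(G)$ as a minimum rank over all fields. It rests on two facts. A graph with $\gamma(G)\le k$ has few classes of twin vertices (at most $2^k$, and this is sharp). In a twin class, the third and later vertices do not affect $\gamma$. As a consequence, for $k\ge1$ the class $\Gamma_{\le k}$ is described by a finite list of graphs with at most $2^{k+1}-2$ vertices. For multigraphs the finiteness fails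 already at $k=0$.
\end{abstract}

\section{The question and the results}

\subsection*{Critical ideals}
Let $G$ be a finite simple graph with nonempty vertex set $V=V(G)$ and adjacency matrix $A$, and let $X_G=\{x_u:u\in V\}$ be indeterminates. The \emph{generalized Laplacian matrix} $L(G,X_G)$ is the $V\times V$ matrix with diagonal entries $x_u$ and off-diagonal entries $-A_{uv}$. For $1\le i\le |V|$, the $i$-th \emph{critical ideal} $I_i(G,X_G)$ is the ideal of $\mathbb Z[X_G]$ generated by all $i\times i$ minors of $L(G,X_G)$. It is \emph{trivial} if it equals $\langle1\rangle=\mathbb Z[X_G]$. Expanding a minor along a row shows $I_{i+1}\subseteq I_i$, so the trivial critical ideals are $I_1,\dots,I_\gamma$ for some $\gamma\ge0$. This number $\gamma=\gamma(G)$ of trivial critical ideals is the \emph{algebraic co-rank} of $G$.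

Substituting $x_u=\deg(u)$ turns $L(G,X_G)$ into the Laplacian matrix of $G$, and $x_u=0$ turns it into $-A$. If $I_i$ is trivial, then under every integer substitution the $i\times i$ minors generate $\mathbb Z$, so the first $i$ invariant factors of the resulting integer matrix equal $1$. Thus, whatever integers are put on the diagonal, at least $\gamma(G)$ invariant factors equal $1$.

\subsection*{The classes $\Gamma_{\le k}$}
Let $\Gamma_{\le k}$ be the class of connected simple graphs $G$ with $\gamma(G)\le k$. We shall see that $\gamma(H)\le\gamma(G)$ for every induced subgraph $H$ of $G$, so $\Gamma_{\le k}$ is closed under taking connected induced subgraphs. Let $\mathbf{Forb}(\Gamma_{\le k})$ be the set, up to isomorphism, of the \emph{minimal forbidden induced subgraphs}: the connected simple graphs $G\notin\Gamma_{\le k}$ all of whose proper connected induced subgraphs lie in $\Gamma_{\le k}$. A connected graph outside $\Gamma_{\le k}$ contains a member of $\mathbf{Forb}(\Gamma_{\le k})$, namely a connected induced subgraph outside $\Gamma_{\le k}$ with fewest vertices. So a connected graph $G$ lies in $\Gamma_{\le k}$ if and only if it has no induced subgraph isomorphic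 to a member of $\mathbf{Forb}(\Gamma_{\le k})$.

Is this list finite? If it is, then for fixed $k$ membership in $\Gamma_{\le k}$ can be tested by looking at induced subgraphs of bounded size. Being closed under connected induced subgraphs does not suffice for this: among connected graphs, the minimal forbidden induced subgraphs of the class of trees are all the cycles. The conjecture, from the paper \cite{AV} of Alfaro and Valencia, is that $\mathbf{Forb}(\Gamma_{\le k})$ is finite for all $k\ge0$. We prove this.

\subsection*{Results}
Distinct vertices $u,v$ are \emph{twins} if $A_{uw}=A_{vw}$ for all $w\ne u,v$; they may or may not be adjacent. ``Equal or twins'' is an equivalence relation (Lemma~\ref{lem:twins}), and its classes are the \emph{twin classes}.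

\begin{theorem}\label{thm:finite}
For every $k\ge0$, every $G\in\mathbf{Forb}(\Gamma_{\le k})$ has all twin classes of size at most $2$ and satisfies $|V(G)|\le 4(2^k+k)+2$. Hence $\mathbf{Forb}(\Gamma_{\le k})$ is finite.
\end{theorem}

The proof is short and occupies Sections \ref{sec:rank}--\ref{sec:finite}. The rest of the paper sharpens the bound. The key is the exact maximum number of twin classes.

\begin{theorem}\label{thm:classes}
If $\gamma(G)\le k$, then $G$ has at most $2^k$ twin classes; if moreover $G$ is connected and $k\ge1$, it has at most $2^k-1$. The first bound is attained for every $k\ge0$, the second for every $k\ge1$.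
\end{theorem}

\begin{theorem}\label{thm:size}
Every $G\in\mathbf{Forb}(\Gamma_{\le k})$ satisfies $k+2\le|V(G)|\le2^{k+1}$. The lower bound is attained for every $k$, by the path $P_{k+2}$.
\end{theorem}

Let $G^{(2)}$ be obtained from $G$ by deleting all but two vertices from each twin class of size at least $3$. Exchanging two twins is an automorphism, so $G^{(2)}$ is well defined up to isomorphism.

\begin{theorem}\label{thm:list}
For every graph $G$, $\gamma(G)=\gamma(G^{(2)})$. For $k\ge1$ and $G$ connected, $G\in\Gamma_{\le k}$ if and only if $G^{(2)}$ belongs to the finite list of members of $\Gamma_{\le k}$ with at most $2^{k+1}-2$ vertices. The number $2^{k+1}-2$ cannot be lowered.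
\end{theorem}

Finally, Section~\ref{sec:multi} shows that simplicity of the graphs is essential: the analogous statement for multigraphs is false already for $k=0$ and edge multiplicities in $\{0,2,3,6\}$.

\subsection*{The idea}
The condition $\gamma(G)\le k$ says that, over some field, the diagonal of $A$ can be replaced so that the rank becomes at most $k$ (Lemma~\ref{lem:rank}). In a matrix of rank at most $k$ with $0/1$ entries off the diagonal there are few different rows, and two vertices with equal rows are twins. So a graph in $\Gamma_{\le k}$ consists of boundedly many twin classes, which may be large. Deleting a suitable vertex from a minimal forbidden graph leaves such a graph, so a minimal forbidden graph also has boundedly many twin classes. It remains to see that its twin classes are small, that is, that a large twin class cannot be the reason why $\gamma$ is large. This is the compression lemma, Lemma~\ref{lem:compress}.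

\section{Algebraic co-rank as a minimum rank}\label{sec:rank}

For a field $F$, an \emph{$F$-realization} of $G$ is a symmetric $V\times V$ matrix $M$ over $F$ with $M_{uv}=A_{uv}\in\{0,1\}\subseteq F$ for $u\ne v$ and arbitrary diagonal entries. For $P,Q\subseteq V$ we write $M[P,Q]$ for the submatrix with rows $P$ and columns $Q$, and $M[P]=M[P,P]$.

\begin{lemma}\label{lem:rank}
$\gamma(G)\le k$ if and only if, for some field $F$, there is an $F$-realization $M$ of $G$ with $\operatorname{rank}M\le k$.
\end{lemma}

\begin{proof}
If $k\ge|V|$, both sides hold. Let $k<|V|$; then $\gamma(G)\le k$ means $I_{k+1}\ne\langle1\rangle$. If $I_{k+1}\ne\langle1\rangle$, take a maximal ideal $\mathfrak m\supseteq I_{k+1}$ and put $F=\mathbb Z[X_G]/\mathfrak m$. All $(k+1)\times(k+1)$ minors of the image of $L(G,X_G)$ over $F$ vanish, so the negative of this image is a realization of rank at most $k$. Conversely, given an $F$-realization $M$ of rank at most $k$, the ring homomorphism $\mathbb Z[X_G]\to F$ with $x_u\mapsto-M_{uu}$ sends $L(G,X_G)$ to $-M$. It kills $I_{k+1}$ but not $1$, so $I_{k+1}\ne\langle1\rangle$.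
\end{proof}

Thus $\gamma(G)$ is the minimum rank of a realization of $G$ over all fields. Three consequences will be used throughout.
\begin{itemize}
\item If $H$ is an induced subgraph of $G$, then $\gamma(H)\le\gamma(G)$: restrict a realization to $V(H)$.
\item $\gamma(K_1)=0$, and $\gamma(G)\ge1$ if $G$ has an edge. Adding an isolated vertex does not change $\gamma$: give it the diagonal entry $0$.
\item $\gamma(G)\le|V|-1$: over $\mathbb Q$, choose the diagonal so that all row sums vanish.
\end{itemize}

\begin{example}\label{ex:small}
The first two cases can be done by hand. We have $\Gamma_{\le0}=\{K_1\}$ and $\mathbf{Forb}(\Gamma_{\le0})=\{K_2\}$.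

Let $k=1$, and let $M$ be a realization of rank at most $1$ of a connected graph $G$ with at least two vertices. Every row contains an entry $1$, so all rows are nonzero multiples of one vector $z$. If some $z_w$ were $0$, then column $w$ of $M$, hence row $w$, would vanish. So all entries of $M$ are nonzero and $G$ is complete. Conversely, the all-ones matrix is a rank-one realization of $K_n$. Hence $\Gamma_{\le1}$ consists of the complete graphs, and $\mathbf{Forb}(\Gamma_{\le1})=\{P_3\}$, since a connected graph that is not complete has two vertices at distance $2$. Observe the pattern: the class $\Gamma_{\le1}$ is infinite, but each of its members is a single twin class.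
\end{example}

\section{Twins}\label{sec:twins}

\begin{lemma}\label{lem:twins}
\begin{enumerate}
\item[(a)] ``Equal or twins'' is an equivalence relation, and within one class either all pairs of distinct vertices are adjacent or none is.
\item[(b)] If $G$ is connected and $v$ has a twin $v'$, then $G-v$ is connected.
\item[(c)] If rows $u\ne v$ of a realization are equal, then $u$ and $v$ are twins.
\item[(d)] If $v,v'$ are twins in $G$ and $u,w\notin\{v,v'\}$ are twins in $G-v$, then $u,w$ are twins in $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u,v$ and $v,w$ be twins, with $u,v,w$ distinct. Testing $v,w$ at $u$ gives $A_{uv}=A_{uw}$, and testing $u,v$ at $w$ gives $A_{uw}=A_{vw}$. So the three entries agree, and $A_{ux}=A_{vx}=A_{wx}$ for all other $x$. Hence $u,w$ are twins. Moreover, any two pairs in a class that share a vertex have the same adjacency, so all pairs do.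

(b) Let a path in $G$ between vertices of $G-v$ pass through $p,v,q$ consecutively. If $v'\notin\{p,q\}$, replace $v$ by $v'$. If $v'=p$, then $A_{v'q}=A_{vq}=1$ and $v$ can be skipped; likewise if $v'=q$. In each case we get a walk in $G-v$.

(c) Compare the coordinates $w\ne u,v$; since $0\ne1$ in $F$, equality in $F$ gives $A_{uw}=A_{vw}$.

(d) Only the test at $v$ is missing: $A_{uv}=A_{uv'}=A_{wv'}=A_{wv}$, where the outer equalities hold because $v,v'$ are twins and the middle one because $u,w$ are twins in $G-v$.
\end{proof}

The next lemma is the rank-to-twins step in its simplest form. A row is determined by its entries in a set of basis columns. These entries are $0$ or $1$ unless one of them is a diagonal entry, and this happens only for the basis vertices themselves.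

\begin{lemma}\label{lem:few}
If $\gamma(G)\le k$, then $G$ has at most $2^k+k$ twin classes.
\end{lemma}

\begin{proof}
Let $M$ be a realization of rank $r\le k$, and let $C\subseteq V$ index $r$ columns that form a basis of the column space. Every column is a fixed linear combination of those in $C$, so a row is determined by its restriction to $C$. A row $u\notin C$ restricts to a vector in $\{0,1\}^C$, so at most $2^r$ different rows occur outside $C$. By Lemma~\ref{lem:twins}(c), at most $2^r$ twin classes meet $V\setminus C$. At most $r$ classes lie inside $C$.
\end{proof}

We turn to the size of twin classes. We want to show that a vertex added to a class that already has two members costs no rank. The obvious attempt, to keep a given realization and fit the new vertex in, fails.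

\begin{example}\label{ex:star}
Let $v_0,v_1$ be the leaves of $P_3$ and $h$ its center. Over $\mathbb Q$, diagonal entries $-1,-1$ at the leaves and $-2$ at $h$ give a realization of rank $2$, with zero row sums. Now add a third leaf with diagonal entry $c$, to get the star $K_{1,3}$. Pivoting on the two entries $-1$ leaves $\bigl(\begin{smallmatrix}c&1\\1&0\end{smallmatrix}\bigr)$, so the rank jumps to $4$ for every $c$. The remedy is to change the old diagonal entries too. Put $0$ at all three leaves: their rows coincide, and the rank is that of $\bigl(\begin{smallmatrix}0&1\\1&-2\end{smallmatrix}\bigr)$, namely $2$.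
\end{example}

The general proof does the same: it gives all members of the class the diagonal entry that makes their rows equal, and shows that this never costs rank once the class had two members before.

\begin{lemma}[Compression]\label{lem:compress}
If $v$ lies in a twin class $K$ with $|K|\ge3$, then $\gamma(G-v)=\gamma(G)$.
\end{lemma}

\begin{proof}
The inequality ``$\le$'' is monotonicity. Let $M'$ be a realization of $G-v$ of rank $r=\gamma(G-v)$. Put $H=V\setminus K$ and $L=M'[H]$, let $y\in\{0,1\}^H$ be the common adjacency vector of the members of $K$ to $H$, and let $\varepsilon\in\{0,1\}$ be the common adjacency inside $K$ (Lemma~\ref{lem:twins}(a)). Consider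
\[
B=\begin{pmatrix}\varepsilon&y^T\\ y&L\end{pmatrix}.
\]
The realization of $G$ with diagonal entries $\varepsilon$ on $K$ and with block $L$ on $H$ has equal rows and equal columns at all members of $K$, so its rank is $\operatorname{rank}B$. It therefore suffices to show $\operatorname{rank}B\le r$.

Since $|K|\ge3$, there are distinct $v_0,v_1\in K\setminus\{v\}$. Write their diagonal entries in $M'$ as $\varepsilon+a$ and $\varepsilon+b$. If $a=0$ or $b=0$, then $B$ is the principal submatrix of $M'$ on $H$ together with $v_0$ or $v_1$, and $\operatorname{rank}B\le r$. Let $a,b\ne0$. In the principal submatrix of $M'$ on $\{v_0,v_1\}\cup H$, subtract row $v_1$ from row $v_0$ and then column $v_1$ from column $v_0$: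
\[
\begin{pmatrix}\varepsilon+a&\varepsilon&y^T\\ \varepsilon&\varepsilon+b&y^T\\ y&y&L\end{pmatrix}
\longrightarrow
\begin{pmatrix}a+b&-b&0\\-b&\varepsilon+b&y^T\\0&y&L\end{pmatrix}.
\]
The new matrix has rank at most $r$.

If $a+b\ne0$, pivoting on $a+b$ shows that $\bigl(\begin{smallmatrix}\theta&y^T\\y&L\end{smallmatrix}\bigr)$ has rank at most $r-1$, where $\theta=\varepsilon+b-b^2/(a+b)$. It differs from $B$ in at most one entry, and changing one entry changes the rank by at most $1$. So $\operatorname{rank}B\le r$.

If $a+b=0$, pivoting on the two entries $-b$ clears the second row and column and shows $2+\operatorname{rank}L\le r$. Since $B$ arises from $L$ by adding one row and one column, $\operatorname{rank}B\le2+\operatorname{rank}L\le r$.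
\end{proof}

The hypothesis $|K|\ge3$ is needed. The leaves of $P_3$ form a twin class of size $2$, and deleting one of them lowers $\gamma$ from $\gamma(P_3)=2$ to $\gamma(K_2)=1$.

\section{Finiteness}\label{sec:finite}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $G\in\mathbf{Forb}(\Gamma_{\le k})$. Then $G$ is connected and $\gamma(G)\ge k+1$; since $\gamma(K_1)=0$, $|V(G)|\ge2$.

\emph{Twin classes have size at most $2$.} Suppose $v$ lies in a twin class of size at least $3$. By Lemma~\ref{lem:twins}(b), $G-v$ is connected, so $\gamma(G-v)\le k$ by minimality. But $\gamma(G-v)=\gamma(G)\ge k+1$ by Lemma~\ref{lem:compress}, a contradiction.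

\emph{There are few twin classes.} Let $v$ be a vertex with $G-v$ connected, for instance a leaf of a spanning tree. Then $\gamma(G-v)\le k$, so $G-v$ has at most $2^k+k$ twin classes by Lemma~\ref{lem:few}. Split each of them into the neighbors and the non-neighbors of $v$. Two vertices in the same part are twins in $G$. So $G$ has at most $2(2^k+k)+1$ twin classes, the last one counting $v$, and $|V(G)|\le4(2^k+k)+2$.

There are finitely many graphs of bounded order.
\end{proof}

\begin{remark}
The same proof, with $v$ an arbitrary vertex and without the connectivity arguments, gives the same bound for the minimal graphs outside the class of all graphs, connected or not, with $\gamma\le k$.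
\end{remark}

\section{The maximum number of twin classes}\label{sec:classes}

This section proves Theorem~\ref{thm:classes}. Lemma~\ref{lem:few} gave $2^k+k$; the extra $k$ allows each basis vertex a row that is not $0/1$ on $C$. To remove it we must see what such a vertex forces elsewhere. In rank one this is easy to watch.

\begin{example}\label{ex:rankone}
Let $M$ be a realization of rank $1$, of a graph that may be disconnected, let column $c$ be a basis of the column space, and let $d=M_{cc}\notin\{0,1\}$. By symmetry row $c$ spans the row space, and row $u$ is $M_{uc}/d$ times row $c$. Let $u\ne c$. If $M_{uc}=0$, row $u$ vanishes. If $M_{uc}=1$, it is row $c$ divided by $d$. Two different vertices $u,v\ne c$ with $M_{uc}=M_{vc}=1$ cannot exist, because then $M_{uv}=M_{cv}/d=1/d\notin\{0,1\}$. So either all vertices are isolated, or there is exactly one such $u$ and then $c,u$ are twins, the other vertices being isolated. In both cases there are at most $2=2^1$ classes, not $2^1+1$.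
\end{example}

The plan in general is as follows. We choose the basis columns so that as few of them as possible, say $j$, have a diagonal entry outside $\{0,1\}$. If $j=0$, the count of Lemma~\ref{lem:few} has no extra term. If $j=1$, the one extra class is paid for by a $0/1$ vector that cannot occur. If $j\ge2$, we count the vertices with diagonal entry in $\{0,1\}$ and the other vertices separately.

\subsection{Binary and exceptional vertices}

Let $M$ be a realization of $G$ of rank $r=\gamma(G)\le k$ over a field $F$. We shall show that $G$ has at most $2^r$ twin classes. Since $2^r\le2^k$, this gives the first bound of Theorem~\ref{thm:classes}. Write $d_u=M_{uu}$ and put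
\[
T=\{u:d_u\in\{0,1\}\},\qquad S=V\setminus T,\qquad m=\operatorname{rank}M[V,T],\qquad j=r-m .
\]
We call the vertices of $T$ \emph{binary} and those of $S$ \emph{exceptional}. To keep exceptional vertices out of the basis as far as possible, choose $C'\subseteq T$ indexing a basis of the column space of $M[V,T]$ and extend it to a set $C=C'\cup C''$ indexing a basis of the column space of $M$. All columns in $T$ are in the span of $C'$, so $C''\subseteq S$, and $|C''|=j$.

Let $y_u\in F^C$ be the restriction of row $u$ to $C$. Each column is a fixed combination of the columns in $C$, so there are linear functionals $\lambda_w$ on $F^C$ with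
\begin{equation}\label{eq:lambda}
M_{uw}=\lambda_w(y_u)\qquad(u,w\in V).
\end{equation}
Hence vertices $u\ne v$ with $y_u=y_v$ have equal rows and are twins. Also $y_u\in\{0,1\}^C$ whenever $u\notin C''$. We treat the cases $j=0$, $j=1$ and $j\ge2$ in turn.

\emph{Case $j=0$.} Then all $y_u$ lie in $\{0,1\}^C$, and there are at most $2^r$ classes.

\emph{Case $j=1$.} Let $C''=\{c\}$ and $d=d_c\notin\{0,1\}$, and let $Y=\{y_u:u\ne c\}\subseteq\{0,1\}^C$. If $c$ has a twin, then every class meets $V\setminus\{c\}$, and there are at most $|Y|\le2^r$ classes. Suppose $c$ has no twin. Then $c$ is one class more, and we must find a vector of $\{0,1\}^C$ that is missing from $Y$. Let $y^0,y^1\in\{0,1\}^C$ be $y_c$ with its $c$-coordinate $d$ replaced by $0$ and by $1$. \emph{They are not both in $Y$.} Suppose $y_u=y^0$ and $y_v=y^1$ with $u,v\ne c$. Since $y_c=(1-d)y^0+dy^1$, \eqref{eq:lambda} gives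
\[
M_{cw}=(1-d)M_{uw}+dM_{vw}\qquad(w\in V).
\]
Let $w\notin\{c,u,v\}$. If $M_{uw}\ne M_{vw}$, then $M_{cw}\in\{d,1-d\}$, which is disjoint from $\{0,1\}$, a contradiction. So $M_{uw}=M_{vw}=M_{cw}$. Furthermore $M_{uc}=0$ and $M_{vc}=1$, by the choice of $y^0,y^1$. If $M_{uv}=0$, then $M_{cu}=0=M_{vu}$, so $c,v$ are twins. If $M_{uv}=1$, then $M_{cv}=1=M_{uv}$, so $c,u$ are twins. Either way this contradicts the assumption on $c$. Hence $|Y|\le2^r-1$, and there are at most $|Y|+1\le2^r$ classes.

\subsection{Counting exceptional vertices by quadratic polynomials}

Let $j\ge2$. Several exceptional vertices in the basis could now interact, and it is better to count $T$ and $S$ separately. There is room: binary vertices see only the rank $m\le r-2$. Exceptional vertices will be few because the polynomial $z^2-z$ recognizes them: it vanishes at every entry of $M$ except at the diagonal entries of $S$.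

Let $\mathcal P$ be the space of formal polynomials over $F$ in the $r$ coordinates of $F^C$, of degree at most $2$ and without constant term; its dimension is $r+\binom{r+1}2=\frac{r(r+3)}2$. Let $\operatorname{rk}_T$ be the dimension of the span of the evaluation functionals $f\mapsto f(y_t)$, $t\in T$, in the dual space of $\mathcal P$. The next lemma does not use $j\ge2$.

\begin{lemma}\label{lem:counts}
\begin{enumerate}
\item[(a)] At most $2^m$ twin classes meet $T$.
\item[(b)] $|S|\le\frac{r(r+3)}2-\operatorname{rk}_T$.
\item[(c)] If $m\le2$, then $G$ has at most $\frac{r(r+3)}2+1$ twin classes.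
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The rows of $M$ at $T$ are $0/1$ vectors in the row space of $M[T,V]$, which has dimension $m$ by symmetry of $M$. Vectors in an $m$-dimensional space of row vectors are determined by $m$ suitable coordinates, so at most $2^m$ of them have only $0/1$ entries. Vertices with equal rows are twins.

(b) For $w\in S$ let $g_w=\lambda_w^2-\lambda_w\in\mathcal P$. By \eqref{eq:lambda}, $g_w(y_u)=M_{uw}^2-M_{uw}$. This is $0$ for $u\ne w$ and nonzero for $u=w$. Evaluating at the points $y_u$, $u\in S$, shows that the $g_w$ are linearly independent. They all vanish at the points $y_t$, $t\in T$. So they lie in a subspace of $\mathcal P$ of codimension $\operatorname{rk}_T$.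

(c) The vectors $y_t$, $t\in T$, are in $\{0,1\}^C$ and span a space of dimension at most $\operatorname{rank}M[T,V]=m$. Choose at most $m\le2$ coordinates whose values determine the vectors of this span. Let $\tau$ be the number of distinct nonzero $y_t$; in the chosen coordinates they give $\tau$ distinct nonzero $0/1$ vectors. For each of these there is a polynomial in $\mathcal P$ that equals $1$ at it and $0$ at all other $0/1$ vectors: with one chosen coordinate $z_1$, take $z_1$; with two, take $z_1-z_1z_2$, $z_2-z_1z_2$ or $z_1z_2$. (With none, $\tau=0$.) Hence $\operatorname{rk}_T\ge\tau$. At most $\tau+1$ classes meet $T$, the additional one being for $y_t=0$, and by (b) at most $|S|\le\frac{r(r+3)}2-\tau$ classes lie in $S$.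
\end{proof}

\emph{Case $j\ge2$, $r\ge5$.} Since $m\le r-2$, Lemma~\ref{lem:counts}(a),(b) gives at most $2^{r-2}+\frac{r(r+3)}2$ classes. This is at most $2^r$, because $\frac{r(r+3)}2\le3\cdot2^{r-2}$. For $r=5$ the latter reads $20\le24$. From $r$ to $r+1$ the right side doubles and the left side is multiplied by $\frac{(r+1)(r+4)}{r(r+3)}<2$.

\emph{Case $j\ge2$, $r=4$.} Then $m\le2$, and Lemma~\ref{lem:counts}(c) gives at most $14+1=15<2^4$ classes.

For $r=2$ and $r=3$ the quadratic count allows $5$ and $9$ exceptional vertices, which is too many. There we look at $M[S]$ directly.

\subsection{Exceptional vertices in rank two and three}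

We recall the Schur complement. If $N$ is a symmetric matrix indexed by $S$, and $N[I]$ is nonsingular, then with $J=S\setminus I$
\[
\operatorname{rank}N=|I|+\operatorname{rank}\bigl(N[J]-N[J,I]\,N[I]^{-1}N[I,J]\bigr),
\]
and the matrix in parentheses is the Schur complement of $N[I]$. We apply this to independent sets $I$, where $N[I]$ is diagonal, and compare the off-diagonal entries of the complement, which come from $0/1$ entries of $N$, with its diagonal entries, which do not.

\begin{lemma}\label{lem:lowrank}
Let $N$ be a symmetric matrix over a field, indexed by $S$, with off-diagonal entries in $\{0,1\}$ and all diagonal entries outside $\{0,1\}$. Let $H$ be the graph on $S$ in which distinct $u,v$ are adjacent if and only if $N_{uv}=1$.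
\begin{enumerate}
\item[(a)] If $\operatorname{rank}N\le2$, then $|S|\le3$ or $H=2K_2$.
\item[(b)] If $\operatorname{rank}N\le3$, then $|S|\le6$.
\end{enumerate}
\end{lemma}

The exception in (a) occurs: for $d\notin\{0,1\}$ take two diagonal blocks $\bigl(\begin{smallmatrix}d&1\\1&1/d\end{smallmatrix}\bigr)$, each of rank one.

\begin{proof}
Let $\rho=\operatorname{rank}N$, and let $\alpha$ be the largest size of an independent set of $H$. For an independent set $I$ the matrix $N[I]$ is diagonal and nonsingular, so $\alpha\le\rho$. If $\alpha\le1$, then $N$ is the sum of the all-ones matrix and a nonsingular diagonal matrix, with entries $N_{uu}-1\ne0$; hence $|S|\le\rho+1$.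

\emph{The case $\alpha=\rho\in\{2,3\}$.} Let $I$ be independent with $|I|=\rho$, and put $n_i=1/N_{ii}$ for $i\in I$. The Schur complement of $N[I]$ has rank $0$. So, with $Y_w$ denoting the set of neighbors of $w$ in $I$,
\[
N_{ww'}=\sum_{i\in Y_w\cap Y_{w'}}n_i\qquad(w,w'\in S\setminus I,\ \text{possibly equal}).
\]
If $w\ne w'$ and $Y_w\subseteq Y_{w'}$, then $N_{ww}=N_{ww'}\in\{0,1\}$, which is excluded. So the sets $Y_w$ are distinct and none contains another: they form an antichain of subsets of $I$. They are nonempty because $N_{ww}\ne0$. By Sperner's theorem an antichain of subsets of a $\rho$-set has at most $\binom{\rho}{\lfloor\rho/2\rfloor}$ members. For $\rho=3$ this gives $|S|\le3+3=6$. For $\rho=2$ it gives $|S|\le2+2$, with equality only for the antichain of the two singletons. In that case the two vertices $w,w'$ outside $I$ have $Y_w\cap Y_{w'}=\emptyset$, so $N_{ww'}=0$ and $H=2K_2$.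

\emph{Proof of} (a). If $\alpha\le1$, then $|S|\le3$. If $\alpha=2$, then $\rho=2=\alpha$, and the previous paragraph applies.

\emph{Proof of} (b). If $\alpha\le1$, then $|S|\le4$. If $\alpha=3$, then $\rho=3=\alpha$ and $|S|\le6$. There remains $\alpha=2$. Let $p,q$ be nonadjacent, and put $n_p=1/N_{pp}$ and $n_q=1/N_{qq}$; these are not in $\{0,1\}$. The Schur complement $R$ of $N[\{p,q\}]$ has rank at most $1$, so for distinct $u,v,w\in S\setminus\{p,q\}$
\begin{equation}\label{eq:minors}
R_{uu}R_{vw}=R_{uv}R_{uw},\qquad R_{uu}R_{vv}=R_{uv}^2 ,
\end{equation}
the second identity for any two distinct $u,v$. As $\alpha=2$, every remaining vertex is adjacent to $p$ only, to $q$ only, or to both. Let $A$, $B$, $D$ be the respective sets. For $w,w'\in S\setminus\{p,q\}$, possibly equal, $R_{ww'}$ is $N_{ww'}$ minus the sum of those of $n_p,n_q$ whose index is adjacent to both $w$ and $w'$. So we subtract $n_p$ if both vertices are in $A$ or if one is in $A$ and the other in $D$; similarly $n_q$ with $B$ in place of $A$; and $\sigma=n_p+n_q$ if both are in $D$. Moreover $A$ is a clique, since two nonadjacent members of $A$ together with $q$ would be independent; likewise $B$ is a clique.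

\emph{$|A|\le2$ and $|B|\le2$.} For distinct $w,w'\in A$ we have $R_{ww'}=1-n_p\ne0$. If $u,v,w\in A$ are distinct, the first identity in \eqref{eq:minors} gives $R_{uu}=1-n_p$. But $R_{uu}=N_{uu}-n_p$, so $N_{uu}=1$, a contradiction. The argument for $B$ is the same, with $q$ in place of $p$.

\emph{$|D|\le2$.} Let $u,v,w\in D$ be distinct. Suppose first that one of the three off-diagonal entries of $R$ among them is zero, say $R_{vw}=0$. Then $\sigma=N_{vw}\in\{0,1\}$. By the second identity $R_{vv}R_{ww}=0$, so $N_{vv}=\sigma$ or $N_{ww}=\sigma$, a contradiction. So the three entries are nonzero. They lie in $\{-\sigma,1-\sigma\}$, hence two of them agree; relabel so that $R_{uv}=R_{vw}$. The first identity gives $R_{uu}=R_{uw}$, i.e.\ $N_{uu}=N_{uw}\in\{0,1\}$, a contradiction.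

\emph{If $|A|=2$, then $D=\emptyset$; likewise for $B$.} Let $A=\{a,a'\}$ and $x\in D$. The entries $R_{ax},R_{a'x}$ lie in $\{-n_p,1-n_p\}$ and are nonzero, and $R_{aa}R_{a'x}=R_{aa'}R_{ax}=(1-n_p)R_{ax}$. If $R_{ax}=R_{a'x}$, then $R_{aa}=1-n_p$ and $N_{aa}=1$, a contradiction. Otherwise, exchanging $a$ and $a'$ if necessary, $R_{ax}=-n_p$ and $R_{a'x}=1-n_p$. Then $R_{aa}=-n_p$ and $N_{aa}=0$, a contradiction. For $B$, exchange the roles of $p$ and $q$.

If $D=\emptyset$, then $|S|\le2+2+2=6$. If $D\ne\emptyset$, then $|A|,|B|\le1$ and $|S|\le2+1+1+2=6$.
\end{proof}

We finish the case $j\ge2$. The matrix $M[S]$ satisfies the hypotheses of Lemma~\ref{lem:lowrank}, with rank at most $r$ and $H=G[S]$.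

\emph{Case $j\ge2$, $r=3$.} Then $m\le1$. By Lemma~\ref{lem:counts}(a) at most $2$ classes meet $T$, and $|S|\le6$ by Lemma~\ref{lem:lowrank}(b). The total is at most $8=2^3$.

\emph{Case $j=r=2$.} Then $m=0$, so $M[V,T]=0$ and all vertices of $T$ are isolated; they contribute at most one class. By Lemma~\ref{lem:lowrank}(a), either $|S|\le3$, or $G[S]=2K_2$. In the latter case the two ends of each edge are twins in $G$, since the vertices of $T$ are isolated, and $S$ meets at most two classes. The total is at most $4=2^2$.

Since $j\le r$, all cases are covered: \emph{a graph with $\gamma(G)\le k$ has at most $2^k$ twin classes.}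

\subsection{Connected graphs, and sharpness}

\begin{proof}[Conclusion of the proof of Theorem~\ref{thm:classes}]
Let $G$ be connected with $\gamma(G)\le k$ and $k\ge1$. If $G=K_1$, there is $1\le2^k-1$ class. Otherwise $G$ has no isolated vertex. Add one. This does not change $\gamma$, leaves the twin relation on $V(G)$ unchanged, and adds exactly one twin class. So the bound $2^k$ for the new graph gives $2^k-1$ for $G$.

For sharpness, the proof suggests using all of $\{0,1\}^C$. Let $G_k$ have vertex set $\mathbb F_2^k\times\{1,2\}$, distinct vertices $(x,i)$ and $(y,i')$ being adjacent if and only if $x\cdot y=1$ in $\mathbb F_2$. The matrix with entries $x\cdot y$ is an $\mathbb F_2$-realization of rank at most $k$, so $\gamma(G_k)\le k$. Its rows at $(x,1)$ and $(x,2)$ are equal, so these vertices are twins. If $x\ne y$, choose $z$ with $(x-y)\cdot z=1$. Since $z$ cannot equal both $x$ and $y$, at least one of $(z,1),(z,2)$ is different from the given vertices $(x,i)$ and $(y,i')$, and it is adjacent to exactly one of them. So $(x,i)$ and $(y,i')$ are not twins, and $G_k$ has exactly $2^k$ classes.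

For $k\ge1$ let $G_k^*$ be obtained from $G_k$ by deleting the two vertices with $x=0$, which are isolated. By monotonicity $\gamma(G_k^*)\le k$. The vector $z$ above is nonzero, so the same argument shows that $G_k^*$ has exactly $2^k-1$ classes, each of size $2$. It remains to see that $G_k^*$ is connected. Let $(x,i)\ne(y,i')$ be vertices. There is $z$ with $x\cdot z=y\cdot z=1$, because two distinct nonzero vectors over $\mathbb F_2$ are linearly independent (and if $x=y$ there is only one condition). Then $z\ne0$, and a copy of $z$ different from both given vertices is adjacent to both. Such a copy exists unless the given vertices are the two copies of $z=x=y$. In that case they are adjacent, since $x\cdot x=x\cdot z=1$.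
\end{proof}

For example, $G_2^*$ has six vertices: the copies of $(0,1)$ form an edge, the copies of $(1,0)$ form another edge, with no edges between the two, and the two copies of $(1,1)$ are not adjacent and are joined to the other four vertices. The condition $k\ge1$ in the connected bound is needed because of $K_1$, and connectedness because of $G_k$.

\section{The size of forbidden graphs and the finite list}\label{sec:size}

\begin{proof}[Proof of Theorem~\ref{thm:size}]
Let $G\in\mathbf{Forb}(\Gamma_{\le k})$. From $k+1\le\gamma(G)\le|V(G)|-1$ we get $|V(G)|\ge k+2$. The path $P_{k+2}$ attains this. Number its vertices along the path and delete the last row and the first column of its generalized Laplacian matrix. What remains is triangular with diagonal entries $-1$, so $I_{k+1}$ is trivial and $\gamma(P_{k+2})\ge k+1$. The proper connected induced subgraphs are paths with at most $k+1$ vertices, and so have $\gamma\le k$.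

For the upper bound, if $k=0$ then $G=K_2$ by Example~\ref{ex:small}, and $2=2^{1}$. Let $k\ge1$. By Theorem~\ref{thm:finite} all twin classes have size at most $2$.

\emph{Suppose $G$ has a twin class $\{v,v'\}$.} Then $G-v$ is connected by Lemma~\ref{lem:twins}(b), so $\gamma(G-v)\le k$ and $G-v$ has at most $2^k-1$ twin classes by Theorem~\ref{thm:classes}. By Lemma~\ref{lem:twins}(d), vertices other than $v,v'$ that are in the same class of $G-v$ are in the same class of $G$. So $G$ has at most $2^k-1$ classes besides $\{v,v'\}$, and $|V(G)|\le2\cdot2^k$.

\emph{Suppose $G$ has no twins.} Let $v$ be a vertex with $G-v$ connected. Again $G-v$ has at most $2^k-1$ classes. Splitting each by adjacency to $v$ gives sets of vertices that are pairwise twins in $G$, i.e.\ single vertices. So $|V(G)|\le2(2^k-1)+1<2^{k+1}$.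
\end{proof}

In the first case no splitting is needed, because the surviving twin $v'$ already separates vertices as $v$ would.

\begin{proof}[Proof of Theorem~\ref{thm:list}]
Let $v$ lie in a twin class $K$ with $|K|\ge3$. By Lemma~\ref{lem:compress}, $\gamma(G-v)=\gamma(G)$. We claim that the twin classes of $G-v$ are the traces of those of $G$, so that the deletion can be iterated. Twins of $G$ other than $v$ remain twins in $G-v$. Conversely, let $u,w$ be twins in $G-v$. If $u,w\in K$, they are twins in $G$. Otherwise $\{u,w\}\not\subseteq K$, and since $|K\setminus\{v\}|\ge2$ there is $v'\in K\setminus\{v,u,w\}$. Then $u,w$ are twins in $G$ by Lemma~\ref{lem:twins}(d).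

Iterating, we get $\gamma(G)=\gamma(G^{(2)})$, and $G^{(2)}$ has as many twin classes as $G$, each of size at most $2$. If $G$ is connected, so is $G^{(2)}$, by Lemma~\ref{lem:twins}(b).

Now let $k\ge1$ and let $G$ be connected. If $G\in\Gamma_{\le k}$, then $G^{(2)}\in\Gamma_{\le k}$, and Theorem~\ref{thm:classes} gives $|V(G^{(2)})|\le2(2^k-1)=2^{k+1}-2$. Conversely, if $G^{(2)}\in\Gamma_{\le k}$, then $\gamma(G)=\gamma(G^{(2)})\le k$. Finally, the graph $G_k^*$ of Section~\ref{sec:classes} lies in $\Gamma_{\le k}$, satisfies $(G_k^*)^{(2)}=G_k^*$, and has exactly $2^{k+1}-2$ vertices, so no smaller number suffices.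
\end{proof}

\section{Multigraphs}\label{sec:multi}

For a multigraph without loops, let $m_{uv}$ be the number of edges between $u$ and $v$, and define $L(G,X_G)$ with off-diagonal entries $-m_{uv}$. Critical ideals, $\gamma$ and $\mathbf{Forb}(\Gamma_{\le k})$ are defined as before, with connected multigraphs in place of connected simple graphs and induced submultigraphs keeping their multiplicities.

\begin{proposition}\label{prop:multi}
For connected multigraphs $\mathbf{Forb}(\Gamma_{\le0})$ is infinite, even among multigraphs with edge multiplicities in $\{0,2,3,6\}$.
\end{proposition}

\begin{proof}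
The ideal $I_1$ is generated by all $x_u$ and all $m_{uv}$. So $\gamma\ge1$ if and only if the multiplicities have greatest common divisor $1$. For $t\ge0$ let $Q_t$ be the path whose consecutive edge multiplicities are
\[
2,\ \underbrace{6,\dots,6}_{t},\ 3 .
\]
The greatest common divisor is $1$, so $\gamma(Q_t)\ge1$. A proper connected induced submultigraph is a subpath that omits an end vertex of $Q_t$. It has no edges, or all its multiplicities are divisible by $2$, or all are divisible by $3$; so it has $\gamma=0$. Hence every $Q_t$ is minimal forbidden for $k=0$.
\end{proof}

A step of the proof for simple graphs that breaks here is Lemma~\ref{lem:twins}(c). In a field of characteristic $2$, the multiplicities $2$, $6$ and $0$ become equal, so equal rows of a realization no longer make vertices twins. For simple graphs the only multiplicities are $0$ and $1$, which are different in every field.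

\begin{thebibliography}{1}
\bibitem{AV} Carlos A. Alfaro and Carlos E. Valencia, \emph{Graphs with two trivial critical ideals}, arXiv:1304.4211 (2013).
\end{thebibliography}

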